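# Compact sets that meet every line of the square and have null sumsets

## 1. One compact set, all sumsets null

**Theorem 1.** There is a compact set $K\subseteq[0,1]^2$ that meets every line meeting $[0,1]^2$ and such that for every $\ell\ge1$ the compact set $\ell K=K+\dots+K$ ($\ell$ summands) has Lebesgue measure $0$, hence is nowhere dense.

Let us unpack this. The sumset is $\ell K=\{p_1+\dots+p_\ell:\ p_i\in K\}$, the image of the compact set $K^\ell$ under addition, so it is compact. A closed set is nowhere dense if and only if it has empty interior, and a set with nonempty interior contains a ball, hence has positive measure. So "compact and null" implies "nowhere dense". The theorem asks for two things that pull against each other. The set $K$ must be large enough that no line can cross the square without touching it, yet so thin in an arithmetic sense that adding it to itself any number of times never produces an open set. Smallness alone does not control sums: the middle-thirds Cantor set $C$ is compact, null and nowhere dense, but $C+C=[0,2]$.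

**Definition.** A compact set $K\subseteq[0,1]^d$ is an *$(\ell,k,d)$-set* if $K$ intersects each $k$-dimensional affine subspace ("$k$-plane") that meets $[0,1]^d$, but $\ell K$ is nowhere dense.

For example, the boundary of the square is a $(1,1,2)$-set: it is nowhere dense, and every line that meets the square meets its boundary. The notion and the following question are from Richárd Balka, Márton Elekes, Viktor Kiss, Donát Nagy, Márk Poór, "Compact sets with large projections and nowhere dense sumset", arXiv:2006.15206 (2020): *does there exist a $(3,1,2)$-set?* It is known that $(2,1,2)$-sets exist, and more generally that a $(2,k,d)$-set exists if and only if $k\ge d/2$. Theorem 1 answers the question: yes, a $(3,1,2)$-set exists, and a single $K$ serves for all $\ell$ at once.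

We shall prove two further theorems, one on the size of $K$ and one on all dimensions. For a nondecreasing $\varphi:(0,\infty)\to(0,\infty)$, $\mathcal H^\varphi$ is the Hausdorff measure with gauge $\varphi$ (recalled in Section 6), and $\mathcal H^1$ is the case $\varphi(t)=t$.

**Theorem 2.** Let $\varphi:(0,\infty)\to(0,\infty)$ be nondecreasing with $\varphi(t)/t\to0$ as $t\to0^+$. Then $K$ in Theorem 1 can be chosen so that the additive group $\langle K\rangle$ generated by $K$ satisfies $\mathcal H^\varphi(\langle K\rangle)=0$. In particular $\dim_H\langle K\rangle=1$ is possible. This is sharp, since always $\mathcal H^1(K)\ge1$.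

**Theorem 3.** Let $\ell\ge1$ and $0\le k\le d-1$. An $(\ell,k,d)$-set exists if and only if $\ell(d-k-1)\le d-2$. If the inequality fails, then for every compact $K\subseteq[0,1]^d$ meeting all $k$-planes that meet $[0,1]^d$, the set $\ell K$ has nonempty interior. If $k\ge1$, one set $K$ works for all admissible $\ell$ simultaneously, with $\ell K$ null.

Throughout, $\|t\|$ is the distance from $t\in\mathbb R$ to the nearest integer, and $[d]=\{1,\dots,d\}$. We use freely that $\|\cdot\|$ is continuous, has period $1$, satisfies $\|s+t\|\le\|s\|+\|t\|$ and $\|-t\|=\|t\|$, and that $\|t\|\le|t-z|$ for every integer $z$.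

## 2. Boundaries, vertices and forced edges

Start with $\ell=1$ and $\ell=2$ in the plane. The boundary of the square does the job for $\ell=1$. It fails for $\ell=2$, because it contains $[0,1]\times\{0\}$ and $\{0\}\times[0,1]$, whose sum is the whole square.

Some points of $K$ are not up to us. The line $x_1+x_2=0$ meets the square only at $(0,0)$, so $(0,0)\in K$, and likewise all four vertices are in $K$. In the plane nothing worse is forced this way, but in higher dimension it is. Take $d=3$, $k=1$, and a point $z=(\theta,0,0)$ on an edge of the cube. The line $z+\mathbb R(0,1,-1)$ meets the cube only at $z$, so $z\in K$. By symmetry $K$ contains every edge. Hence $2K\supseteq K+([0,1]\times\{(0,0)\})$. Every line parallel to the first axis that meets the cube meets $K$, say at $(a,y)$, and so $2K$ contains the segment $[a,a+1]\times\{y\}$ for each $y\in[0,1]^2$. The number $a$ depends on $y$, but each such segment contains $[\frac m2,\frac m2+\frac12]\times\{y\}$ for some $m\in\{0,1,2\}$. Three closed sets of $y$'s then cover $[0,1]^2$, one of them has interior, and $2K$ has interior. So there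 is no $(2,1,3)$-set, in agreement with Theorem 3: the condition for $d=3$, $k=1$ is $\ell\le1$. Section 7 carries out this argument in general.

In the plane this obstruction is absent, and we look for a construction.

## 3. One comb per scale, and the lines on which it is constant

We want a property of points that survives addition. Here is a natural one. Take an integer vector $\xi\neq0$ and a positive integer $N$, and put $f(x)=N\,\xi\cdot x$. The set
$$\{x:\ \|f(x)\|\le\varepsilon\}$$
is a *comb*: a family of parallel thin strips around the lines $\xi\cdot x=z/N$, $z\in\mathbb Z$. If $p_1,\dots,p_\ell$ lie in it, then $\|f(p_1+\dots+p_\ell)\|\le\ell\varepsilon$, so the sum lies in a comb only slightly thicker. Combs are thin, by the following computation, which we use twice later.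

**Fact.** Let $\sigma$ be a nonzero integer, $\gamma\in\mathbb R$, $\eta>0$, and let $L$ be a positive integer. Then $\{t\in[0,L]:\|\sigma t+\gamma\|\le\eta\}$ has measure at most $2\eta L$.

Indeed $t\mapsto\|\sigma t+\gamma\|$ has period $1/|\sigma|$, the interval $[0,L]$ consists of $|\sigma|L$ periods, and each of them contributes at most $\min(1,2\eta)/|\sigma|$.

So a first attempt is to fix $\xi$, take scales $N_1<N_2<\cdots$ and widths $\varepsilon_n\to0$, $\varepsilon_n<\frac12$, and let $K$ be the set of $x\in[0,1]^2$ with $\|N_n\xi\cdot x\|\le\varepsilon_n$ for all $n$. Every $\ell K$ is null by the Fact. What breaks is the other half. On a line $\xi\cdot x=\gamma$ the function $N_1\xi\cdot x$ is constant. As $x$ runs over the square, $N_1\xi\cdot x$ fills an interval of length $N_1(|\xi_1|+|\xi_2|)\ge1$, which contains a number $z+\frac12$ with $z\in\mathbb Z$. The corresponding line meets the square, and $\|N_1\xi\cdot x\|=\frac12>\varepsilon_1$ all along it. So $K$ misses this line.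

No single direction $\xi$ can work, so we need several directions on each level $n$, say $r=1,\dots,D$, and a point must be allowed to miss some of the combs. If we only ask that each point of $K$ lie in *at least one* comb of level $n$, the sumset half collapses: $p_1$ may lie in a comb of direction $\xi_1$ and $p_2$ in a comb of direction $\xi_2$, and a line $\{\xi_1\cdot x=\gamma\}$ plus a non-parallel line $\{\xi_2\cdot x=\gamma'\}$ is the whole plane.

There is a second difficulty, at the corners. Take $\xi_r=(1,r)$ and the line $x_1+x_2=\eta$ with $0<\eta<1$. On its segment in the square, $f(x)=N(x_1+rx_2)$ takes values between $N\eta$ and $rN\eta$. If $\varepsilon<N\eta$ and $rN\eta<1-\varepsilon$, the comb misses this segment completely, even if $r\ne1$, when $f$ is not constant on it. The segment is simply too short for the scale.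

## 4. At most two exceptions among $2n+1$ combs

The way past both obstacles is to ask each point of $K$ to lie in *almost all* combs of each level:

> on level $n$ there are $2n+1$ combs, and a point of $K$ may fail at most $2$ of them.

The sumset half then follows by counting. If $n\ge\ell$, then $\ell$ points of $K$ together fail at most $2\ell<2n+1$ combs of level $n$, so some comb of level $n$ contains all $\ell$ points, and their sum lies in the thickened comb.

The line half becomes: on every line we must find a point that fails at most two combs on each level. One exception per level pays for the comb nearly parallel to the line (with directions $(1,r)$ only one comb per level can be dangerously parallel). The other exception pays for the corner effect. Here all combs, over all levels and directions, get widely separated scales, so that for a given short segment only *one* comb in total has the intermediate size where the segment is too long for the trivial estimate and too short to be sure of crossing the strips.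

All other combs must be met simultaneously at one point of the line. This is the job of the next lemma.

**Lemma 4.** Let $I\subset\mathbb R$ be a compact interval of length $\tau>0$. Let $(g_i)$ be a countable family of affine functions with slopes $\sigma_i\ne0$, and let $\varepsilon_i\in(0,\frac12]$. Assume:

1. $|\sigma_i|\tau\ge1$ for all $i$;
2. for $i\ne i'$, either $|\sigma_{i'}|\ge|\sigma_i|/\varepsilon_i$ or $|\sigma_i|\ge|\sigma_{i'}|/\varepsilon_{i'}$;
3. for each $X$ only finitely many $i$ have $|\sigma_i|\le X$.

Then some $t\in I$ satisfies $\|g_i(t)\|\le\varepsilon_i$ for all $i$.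

Before the proof, an example. Let $I=[0,1]$, $g_1(t)=2t+0.3$, $g_2(t)=8t+0.5$, $\varepsilon_1=\varepsilon_2=\frac14$. For $t\in[0.225,0.35]$ we have $g_1(t)\in[0.75,1]$. On this interval $g_2$ runs over $[2.3,3.3]$, a full unit, so it passes the integer $3$, and $g_2(t)\in[2.75,3]$ for $t\in[0.28125,0.3125]$. Any such $t$ works. Some separation as in condition 2 is needed: if $g_1(t)=\sigma t$, $g_2(t)=\sigma t+\frac12$ and $\varepsilon_1=\varepsilon_2<\frac14$, then no $t$ works, since $\frac12=\|g_2(t)-g_1(t)\|\le\|g_1(t)\|+\|g_2(t)\|$.

**Proof of Lemma 4.** First we order the family by slope. By condition 2 the $|\sigma_i|$ are distinct, because $1/\varepsilon_i\ge2$. By condition 3 we may enumerate the (finite or infinite) family so that $|\sigma_1|<|\sigma_2|<\cdots$. Then condition 2 gives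
$$|\sigma_{i+1}|\ge|\sigma_i|/\varepsilon_i,$$
because the other alternative would give $|\sigma_i|\ge|\sigma_{i+1}|/\varepsilon_{i+1}\ge2|\sigma_{i+1}|$.

Now we nest intervals. Put $I_0=I$. We construct compact intervals $I_0\supseteq I_1\supseteq\cdots$ with
$$|I_i|\ge\varepsilon_i/|\sigma_i|\quad\text{and}\quad\|g_i\|\le\varepsilon_i\text{ on }I_i\qquad(i\ge1).$$
Suppose $I_{i-1}$ is constructed. Then $|I_{i-1}|\ge1/|\sigma_i|$: for $i=1$ this is condition 1, and for $i\ge2$ we have $|I_{i-1}|\ge\varepsilon_{i-1}/|\sigma_{i-1}|\ge1/|\sigma_i|$. A subinterval of $I_{i-1}$ of length $1/|\sigma_i|$ is mapped by $g_i$ onto some $[a,a+1]$. Take an integer $z\in[a,a+1]$. If $z-a\ge\varepsilon_i$, then $[z-\varepsilon_i,z]\subseteq[a,a+1]$. Otherwise $a+1-z>1-\varepsilon_i\ge\varepsilon_i$, and $[z,z+\varepsilon_i]\subseteq[a,a+1]$. Let $I_i$ be the preimage, in the chosen subinterval, of the interval of length $\varepsilon_i$ just found. It has length $\varepsilon_i/|\sigma_i|$, and $\|g_i\|\le\varepsilon_i$ on it.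

A nested sequence of nonempty compact intervals has a common point $t$, and this $t$ works. $\square$

## 5. Proof of Theorem 1

**Step 1: the set $K$.** This step fixes the combs and their scales. Order the pairs $(n,r)$, $n\ge1$, $1\le r\le2n+1$, lexicographically as $j=1,2,\dots$, and write $n(j),r(j)$. Put
$$\xi_r=(1,r),\qquad C_j=4n(j)+5.$$
Choose recursively, first $N_j$ and then $\varepsilon_j$, positive integers $N_j$ and numbers $0<\varepsilon_j\le8^{-n(j)}$ such that, with
$$m_j=\frac{N_j}{C_j},\qquad M_j=\frac{C_jN_j}{\varepsilon_j},$$
we have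
$$m_1\ge1,\qquad m_{j+1}>M_j.\tag{1}$$
This is possible: take $N_{j+1}$ large once $M_j$ is known. Since $M_j\ge m_j/\varepsilon_j\ge8m_j$, we get $1\le m_1<M_1<m_2<M_2<\cdots$ and $m_j\to\infty$. The role of $[m_j,M_j]$ is that, for lines not almost parallel to comb $j$, both the slope $|\sigma_j|$ of that comb along the line and the quantity $|\sigma_j|/\varepsilon_j$ will lie in it, and (1) says that these intervals are disjoint.

Let $f_j(x)=N_j\,\xi_{r(j)}\cdot x$ for $x\in\mathbb R^2$. We also write $f_{n,r}$, $\varepsilon_{n,r}$ for $f_j$, $\varepsilon_j$ when $j$ corresponds to $(n,r)$. Note $f_j(\mathbb Z^2)\subseteq\mathbb Z$. Define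
$$K=\Big\{x\in[0,1]^2:\ \text{for every }n,\ \#\{r\le2n+1:\ \|f_{n,r}(x)\|>\varepsilon_{n,r}\}\le2\Big\}.$$
For each $n$, the condition "at least three of the inequalities $\|f_{n,r}(x)\|>\varepsilon_{n,r}$ hold" describes an open set of $x$, so $K$ is closed in the square, hence compact. The four vertices belong to $K$, since all $f_j$ are integers there.

**Step 2: every $\ell K$ is null.** This is the pigeonhole count. Let $x=p_1+\dots+p_\ell$ with $p_i\in K$, and let $n\ge\ell$. At most $2\ell<2n+1$ indices $r\le2n+1$ satisfy $\|f_{n,r}(p_i)\|>\varepsilon_{n,r}$ for some $i$. So for some $r$ all $\|f_{n,r}(p_i)\|\le\varepsilon_{n,r}$, and then $\|f_{n,r}(x)\|\le\ell\varepsilon_{n,r}$. Thus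
$$\ell K\subseteq\bigcup_{r\le2n+1}\{x\in[0,\ell]^2:\ \|f_{n,r}(x)\|\le\ell\varepsilon_{n,r}\}\qquad(n\ge\ell).\tag{2}$$
For fixed $x_2$, the function $x_1\mapsto f_{n,r}(x)$ is affine with nonzero integer slope. By the Fact of Section 3 with $\eta=\ell\varepsilon_{n,r}$ and $L=\ell$, the admissible $x_1\in[0,\ell]$ have measure at most $2\ell\varepsilon_{n,r}\cdot\ell$. Integrating over $x_2\in[0,\ell]$ and summing over $r$, we see that $\ell K$ has measure at most $(2n+1)\,2\ell^3\,8^{-n}$. This tends to $0$ as $n\to\infty$, so $\ell K$ is null. Being compact and null, it is nowhere dense.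

It remains to show that $K$ meets each line $l$ that meets $[0,1]^2$.

**Step 3: reduction to a segment between two edges.** If $l$ contains a vertex, we are done, because the vertices are in $K$. A line that meets the square but not its interior meets it in a vertex or in an edge, so it contains a vertex. Assume therefore that $l$ contains no vertex. Then $l$ meets the interior, and
$$l\cap[0,1]^2=\{q+tu:\ 0\le t\le\lambda\},\qquad|u|=1,\ \lambda>0.$$
The two endpoints are boundary points and not vertices, so they lie in relative interiors of edges. These edges are different, since otherwise $l$ would contain a whole edge. Put $g_j(t)=f_j(q+tu)$. This is affine with slope $\sigma_j=N_j\,\xi_{r(j)}\cdot u$.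

**Step 4: combs that are too coarse to see the segment.** We show that if $M_j\lambda\le1$, then $\|g_j(t)\|\le\varepsilon_j$ for *all* $t\in[0,\lambda]$. The assumption says $C_jN_j\lambda\le\varepsilon_j$. Then $\lambda<1$, so the two edges are not opposite. They are adjacent, with a common vertex $v$. The segment is the hypotenuse of a right triangle with right angle at $v$, so each of its points has distance at most $\lambda$ from $v$. Now $f_j(v)\in\mathbb Z$, and $|\xi_{r(j)}|\le1+r(j)\le2n(j)+2\le C_j$. Hence
$$\|g_j(t)\|\le|f_j(q+tu)-f_j(v)|\le N_jC_j\lambda\le\varepsilon_j.$$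

**Step 5: at most one almost parallel comb per level.** Call $j$ *bad* if $|\xi_{r(j)}\cdot u|<1/C_j$. For instance, if $u=(1,-1)/\sqrt2$, then $\xi_r\cdot u=(1-r)/\sqrt2$, and only $r=1$ is bad on each level. We show that in general at most one $j$ with $n(j)=n$ is bad. Suppose $r<s\le2n+1$ are both bad, and let $C=4n+5$. Then
$$|u_2|\le(s-r)|u_2|=|\xi_s\cdot u-\xi_r\cdot u|<\frac2C,\qquad|u_1|\le|\xi_r\cdot u|+r|u_2|<\frac{1+2r}C\le\frac{4n+1}C,$$
where we used $r\le2n$. So $1\le|u_1|+|u_2|<(4n+3)/C<1$, a contradiction.

If $j$ is not bad, then by definition of bad and by $|\xi_{r(j)}|\le C_j$,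
$$m_j\le|\sigma_j|\le C_jN_j=\varepsilon_jM_j.\tag{3}$$

**Step 6: all the other combs at once.** Since $M_j\to\infty$, there is a least $j$ with $M_j\lambda>1$. Call it $j_0$. For $j<j_0$ Step 4 applies. Consider the family of all $j>j_0$ that are not bad, on the interval $[0,\lambda]$. We check the hypotheses of Lemma 4 using (1) and (3). For such $j$,
$$|\sigma_j|\lambda\ge m_j\lambda>M_{j_0}\lambda>1,$$
which is condition 1. For $j<j'$ in the family, $|\sigma_{j'}|\ge m_{j'}>M_j\ge|\sigma_j|/\varepsilon_j$, which is condition 2. Finally $|\sigma_j|\ge m_j\to\infty$, which is condition 3. So there is $t\in[0,\lambda]$ with $\|g_j(t)\|\le\varepsilon_j$ for every $j$ in the family.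

For $p=q+tu$, the inequality $\|f_j(p)\|\le\varepsilon_j$ can fail only for $j=j_0$ and for bad $j$. That is at most $2$ indices on each level $n$, so $p\in K\cap l$. This proves Theorem 1. $\blacksquare$

## 6. The Hausdorff measure of the group generated by $K$

Recall the definition. For a nondecreasing gauge $\varphi$, with the convention $\varphi(0)=0$,
$$\mathcal H^\varphi(X)=\lim_{\delta\to0}\ \inf\Big\{\sum_i\varphi(\operatorname{diam}U_i):\ X\subseteq\bigcup_iU_i,\ \operatorname{diam}U_i\le\delta\Big\},$$
the infimum being over countable covers. We call $\delta$ the mesh and the sum the cost. $\mathcal H^\varphi$ is countably subadditive. For example, if $\varphi(t)/t\to0$ as $t\to0^+$, a unit segment has $\mathcal H^\varphi$-measure $0$: cut it into $Q$ pieces of length $1/Q$, at cost $Q\,\varphi(1/Q)\to0$. Theorem 2 says that the whole group $\langle K\rangle$ can be made this small. The reason is that a comb is a finite union of thin strips, and a strip that is thin enough costs little more than a segment.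

**Proof of Theorem 2.**

**Step 1: the cost of one comb.** We cover a comb by small sets and see how the cost depends on $\varepsilon_j$. In Section 5, once $N_j$ is chosen, $\varepsilon_j>0$ may be taken as small as we like, since only $\varepsilon_j\le8^{-n(j)}$ and (1) were used. Let $n=n(j)$, $r=r(j)$, $\delta_j=\varepsilon_j/N_j$, and $1\le\ell\le n$. If $x\in[-\ell,\ell]^2$ and $\|f_j(x)\|\le\ell\varepsilon_j$, then for some $z\in\mathbb Z$
$$\Big|x_1+rx_2-\frac z{N_j}\Big|\le\ell\delta_j.\tag{4}$$
Here $|x_1+rx_2|\le\ell(1+r)$ and $\ell\varepsilon_j\le n8^{-n}<1$, so $|z|\le N_j\ell(1+r)+1$. Hence at most $2N_j\ell(1+r)+3$ strips (4) occur. Cut the range $x_2\in[-\ell,\ell]$ into at most $2\ell/\delta_j+1$ pieces of length at most $\delta_j$. In the part of a strip with $x_2$ in one piece, $x_1$ varies by at most $2\ell\delta_j+r\delta_j$ and $x_2$ by at most $\delta_j$, so this part has diameter at most $(2\ell+r+1)\delta_j$. The total cost is therefore at most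
$$\big(2N_j\ell(1+r)+3\big)\Big(\frac{2\ell}{\delta_j}+1\Big)\varphi\big((2\ell+r+1)\delta_j\big).\tag{5}$$
With $N_j,r,\ell$ fixed, (5) tends to $0$ as $\delta_j\to0$, because $\varphi(t)=o(t)$.

**Step 2: choice of $\varepsilon_j$.** We make all costs summably small. In the recursion of Section 5, after $N_j$ is chosen, choose $\varepsilon_j\le8^{-n}$ so small that for all of the finitely many $\ell\le n$ the quantity (5) is at most $2^{-n}/(2n+1)$, and also $(2n+r+1)\delta_j\le2^{-n}$. The resulting $K$ satisfies Theorem 1.

**Step 3: covering the group.** This step assembles the covers. Fix $\ell\ge1$ and signs, and let $x=\pm p_1\pm\dots\pm p_\ell$ with $p_i\in K$. For every $n\ge\ell$, the pigeonhole count of Step 2 in Section 5 gives an $r\le2n+1$ with $\|f_{n,r}(p_i)\|\le\varepsilon_{n,r}$ for all $i$. Since $\|-s\|=\|s\|$, we get $\|f_{n,r}(x)\|\le\ell\varepsilon_{n,r}$. So the set $\pm K\pm\dots\pm K$ is contained in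
$$\bigcup_{r\le2n+1}\{x\in[-\ell,\ell]^2:\ \|f_{n,r}(x)\|\le\ell\varepsilon_{n,r}\},$$
which by Step 2 has a cover of mesh at most $2^{-n}$ and cost at most $2^{-n}$. Letting $n\to\infty$, its $\mathcal H^\varphi$-measure is $0$. The group $\langle K\rangle$ is the union of these sets over all $\ell\ge1$ and all sign patterns (and $0\in K-K$ is included). This is a countable union, so $\mathcal H^\varphi(\langle K\rangle)=0$.

**Step 4: dimension and sharpness.** Take $\varphi(t)=t/\log(1/t)$ for $0<t\le1/e$ and $\varphi(t)=1/e$ for $t\ge1/e$. This is nondecreasing, and $\varphi(t)/t\to0$. For each $s>1$ we have $t^s\le\varphi(t)$ for all small $t$, so $\mathcal H^s(\langle K\rangle)\le\mathcal H^\varphi(\langle K\rangle)=0$. Hence $\dim_H\langle K\rangle\le1$. On the other hand, any compact $K\subseteq[0,1]^2$ that meets all vertical lines through the square projects onto $[0,1]$ under $x\mapsto x_1$. This map does not increase distances, so $\mathcal H^1(K)\ge\mathcal H^1([0,1])=1$. In particular $\dim_H\langle K\rangle=1$ for the present choice. $\blacksquare$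

## 7. Faces forced into $K$: necessity in Theorem 3

We turn to $\mathbb R^d$. Write $c=d-k\in\{1,\dots,d\}$ for the codimension. The condition in Theorem 3 reads $\ell(c-1)\le d-2$. In this section let $K\subseteq[0,1]^d$ be compact, meeting every $k$-plane that meets the cube, and suppose the condition fails:
$$\ell(c-1)\ge d-1,\qquad\text{i.e.}\qquad(\ell-1)(c-1)\ge d-c=k.\tag{6}$$
We show that $\ell K$ has nonempty interior. If $k=0$, then $k$-planes are points, $K=[0,1]^d$, and there is nothing to prove. Let $k\ge1$. Then (6) forces $\ell\ge2$ and $c\ge2$.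

**Step 1: $K$ contains all $(c-1)$-dimensional faces.** This generalizes the edges of Section 2. Let $A\subseteq[d]$ with $|A|=c-1$, and let $z\in[0,1]^d$ with $z_i\in\{0,1\}$ for all $i\notin A$. We claim $z\in K$. The maps $x_i\mapsto1-x_i$ are symmetries of the cube and carry sets meeting every $k$-plane to such sets, so we may assume $z_i=0$ for $i\notin A$. Consider
$$z+\Big\{w:\ w_i=0\ (i\in A),\ \sum_{i\notin A}w_i=0\Big\}.$$
Its dimension is $(d-c+1)-1=k$. If $z+w$ lies in the cube, then $w_i\ge0$ for $i\notin A$, and since the $w_i$ sum to $0$, $w=0$. So this $k$-plane meets the cube only in $z$, and therefore $z\in K$.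

**Step 2: a $k$-dimensional cube among the sums of faces.** Since $(\ell-1)(c-1)\ge k$, we can split $[k]$ into $\ell-1$ (possibly empty) parts of size at most $c-1$ and enlarge each part to a subset of $[d]$ of size $c-1$. This gives $A_1,\dots,A_{\ell-1}$ with $|A_i|=c-1$ and $\bigcup A_i\supseteq[k]$. By Step 1 the faces $F_i=\{x\in[0,1]^d:\ x_j=0\ \forall j\notin A_i\}$ lie in $K$. Moreover $F_1+\dots+F_{\ell-1}\supseteq[0,1]^k\times\{0\}$: given a target point, assign each coordinate $j\in[k]$ to one $A_i$ containing $j$, let the $i$-th summand carry the coordinates assigned to $A_i$, and set all others to $0$. Hence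
$$\ell K\supseteq K+([0,1]^k\times\{0\}).$$

**Step 3: a box in $\ell K$.** For every $y\in[0,1]^{d-k}$ the $k$-plane $\mathbb R^k\times\{y\}$ meets $K$ in some $(a,y)$, so $\ell K\supseteq(a+[0,1]^k)\times\{y\}$. To get rid of the dependence of $a$ on $y$, put $m_i=\lceil2a_i\rceil\in\{0,1,2\}$. Then $a_i\le\frac{m_i}2<a_i+\frac12$, so $a+[0,1]^k\supseteq\frac m2+[0,\frac12]^k$. Thus the sets
$$Y_m=\Big\{y\in[0,1]^{d-k}:\ \big(\tfrac m2+[0,\tfrac12]^k\big)\times\{y\}\subseteq\ell K\Big\},\qquad m\in\{0,1,2\}^k,$$
cover $[0,1]^{d-k}$. They are closed, since $\ell K$ is closed, and there are finitely many of them. So one of them, say $Y_m$, has nonempty interior. Then $\ell K\supseteq\big(\frac m2+[0,\frac12]^k\big)\times Y_m$ has nonempty interior. This proves the second statement of Theorem 3, and with it the necessity of the condition.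

## 8. Combs that ignore coordinates

Now suppose $\ell(c-1)\le d-2$. Then $d\ge2$. Also $k\ge1$, since for $k=0$ we would have $c=d$ and $\ell(d-1)\le d-2$, which is impossible. From here on fix $d\ge2$ and $1\le k\le d-1$. We construct a set $K$ depending only on $d$ and $k$.

What must change compared with the plane? By Step 1 of Section 7, $K$ contains points whose coordinates in a set $A$ of size $c-1$ are arbitrary. On such points a comb that looks at the coordinates in $A$ is out of control. So a point should come with a set $A$, and it should be tested only by combs that ignore the coordinates in $A$. For a sum of $\ell$ points with sets $A_1,\dots,A_\ell$, the pigeonhole argument needs combs that ignore $E=A_1\cup\dots\cup A_\ell$. We therefore use combs for every $E\subseteq[d]$ with $|E|\le d-2$. The bound $d-2$ matches the hypothesis $\ell(c-1)\le d-2$, and it cannot be relaxed to $d-1$ in this method: if only the coordinate $x_i$ is left, then on a hyperplane $x_i=\text{const}$ *all* the combs $N\xi_{r,i}x_i$ are constant, whatever the $r$. With at least two coordinates left, changing $r$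 genuinely turns the comb.

**Step 1: the directions $\xi_r$.** We need integer vectors such that, for each of finitely many sign patterns, at most one $r$ per level is almost parallel. For $\emptyset\ne S\subseteq[d]$, $s\in\{\pm1\}^S$ and $a\in[d]\setminus S$ put
$$g_{S,s,a}(B)=\sum_{b\in S}s_bB^{b-a}.$$
The exponents $b-a$ are distinct and nonzero, so $g_{S,s,a}$ and its derivative are nonzero Laurent polynomials, and each has finitely many positive zeros. There are finitely many triples $(S,s,a)$. Choose an integer $B_0\ge1$ larger than all these zeros. Then each $g_{S,s,a}$ is nonvanishing and strictly monotone on $(B_0,\infty)$. For example, for $d=3$, $S=\{1,2\}$, $s=(1,-1)$, $a=3$ we get $g(B)=B^{-2}-B^{-1}$, which vanishes at $B=1$ and whose derivative $-2B^{-3}+B^{-2}$ vanishes at $B=2$. So this triple requires $B_0\ge3$.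

For $r\ge1$ let
$$\xi_r=(B,B^2,\dots,B^d)\ \text{ with }B=B_0+r,\qquad\alpha_r(S,s)=\sum_{b\in S}s_b\,\xi_{r,b},\qquad\rho_r(S,s,a)=\frac{\alpha_r(S,s)}{\xi_{r,a}}=g_{S,s,a}(B_0+r).$$
So for $\emptyset\ne S\ne[d]$ the number $\alpha_r(S,s)$ is a nonzero integer, and for fixed $(S,s,a)$ the numbers $\rho_r$, $r\ge1$, are nonzero and distinct. Let $D_n=2n+1$. As only finitely many quantities are involved for each $n$, we can choose $1\le C_1\le C_2\le\cdots$ such that for all $(S,s,a)$ and all $r\ne r'$ with $r,r'\le D_n$
$$|\alpha_r|+\xi_{r,a}\le C_n,\qquad|\rho_r-\rho_{r'}|\ge\frac2{C_n},\qquad|\rho_r^{-1}-\rho_{r'}^{-1}|\ge\frac2{C_n}.\tag{7}$$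

**Step 2: the combs and $K$.** Let $\mathcal E=\{E\subseteq[d]:|E|\le d-2\}$. Enumerate all triples $(n,E,r)$ with $n\ge1$, $E\in\mathcal E$, $r\le D_n$ as $j=1,2,\dots$ so that $n(j)$ is nondecreasing. For $j$ corresponding to $(n,E,r)$ we write, with abuse of notation, $C_j:=C_{n(j)}$, and put
$$\varepsilon_j=\frac{2^{-n(j)}}{2^dD_{n(j)}},\qquad m_j=\frac{N_j}{C_j},\qquad M_j=\frac{C_jN_j}{\varepsilon_j},$$
where the positive integers $N_j$ are chosen recursively so that
$$m_1\ge1,\qquad m_{j+1}>M_j^2.\tag{8}$$
The square is new, and it will be used once, at the end of Section 9. Since $M_j>1$ and $M_j\ge m_j/\varepsilon_j\ge2m_j$, we again have $1\le m_1<M_1<m_2<\cdots\to\infty$, and $m_{j+1}>M_j$. Let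
$$f_j(x)=N_j\sum_{i\notin E}\xi_{r,i}\,x_i,$$
which has integer coefficients. We also write $f_{n,E,r}$, $\varepsilon_{n,E,r}$. Define $K=\bigcup_{|A|=c-1}K_A$, where
$$K_A=\Big\{x\in[0,1]^d:\ \forall n\ \forall E\in\mathcal E,\,E\supseteq A:\ \#\{r\le D_n:\ \|f_{n,E,r}(x)\|>\varepsilon_{n,E,r}\}\le2\Big\}.$$
As in the plane each $K_A$ is compact, and so is the finite union $K$.

For $d=2$, $k=1$ we have $c=1$, so $A=\emptyset$ and $E=\emptyset$ are the only choices, and we are back to the structure of Section 5.

**Step 3: $\ell K$ is null if $\ell(c-1)\le d-2$.** Let $x=x_1+\dots+x_\ell$ with $x_i\in K_{A_i}$, and let $E=\bigcup A_i$. Then $|E|\le\ell(c-1)\le d-2$, so $E\in\mathcal E$, and $E\supseteq A_i$ for all $i$. Let $n\ge\ell$. The $\ell$ points together fail at most $2\ell<D_n$ of the combs $(n,E,r)$, $r\le D_n$. So some $r$ has $\|f_{n,E,r}(x_i)\|\le\varepsilon_{n,E,r}$ for all $i$, and $\|f_{n,E,r}(x)\|\le\ell\varepsilon_{n,E,r}$. For each $j=(n,E,r)$ the set $\{x\in[0,\ell]^d:\|f_j(x)\|\le\ell\varepsilon_j\}$ has measure at most $2\ell\varepsilon_j\,\ell^d$: integrate first over a coordinate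 $i\notin E$, in which $f_j$ has nonzero integer slope, using the Fact of Section 3. There are at most $2^dD_n$ indices $j$ with $n(j)=n$, so the measure of $\ell K$ is at most
$$2\ell^{d+1}\sum_{n(j)=n}\varepsilon_j\le2\ell^{d+1}2^{-n}\to0.$$
Hence $\ell K$ is compact and null, so nowhere dense.

## 9. Every $k$-plane is met

Let $V$ be a $k$-plane that meets the cube, with direction space $W$. We must find a point of $K\cap V$.

**Step 1: a corner of the section.** We look for a starting point with many coordinates in $\{0,1\}$. Let $p$ be an extreme point of the nonempty compact convex set $V\cap[0,1]^d$ (a point of maximal Euclidean norm is one). Put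
$$A'=\{i:\ 0<p_i<1\},\qquad R=[d]\setminus A',$$
and let $\mathbb R^{A'}$ denote the vectors supported on $A'$. If there were $0\ne w\in W\cap\mathbb R^{A'}$, then $p\pm\tau w\in V\cap[0,1]^d$ for small $\tau>0$, contradicting extremality. So $W\cap\mathbb R^{A'}=0$, and therefore $|A'|\le d-k=c$.

If $|A'|\le c-1$, choose $A\supseteq A'$ with $|A|=c-1$. For $E\supseteq A$ the function $f_{n,E,r}$ involves only coordinates $i\notin A'$, where $p_i\in\{0,1\}$, so all $f_{n,E,r}(p)$ are integers, and $p\in K_A\subseteq K$. From now on assume $|A'|=c$, so $|R|=k$. The coordinate projection $W\to\mathbb R^R$ has kernel $W\cap\mathbb R^{A'}=0$, and both spaces have dimension $k$, so it is an isomorphism.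

**Step 2: a segment with unit speed in the coordinates of $R$.** We choose one segment in $V$ on which all slopes depend on a single real parameter. For $b\in R$ let $s_b=1$ if $p_b=0$ and $s_b=-1$ if $p_b=1$. Let $w\in W$ be the vector with $w_b=s_b$ for $b\in R$. Put
$$x(t)=p+tw,\qquad t_1=\max\{t\ge0:\ x(t)\in[0,1]^d\}.$$
The coordinates in $R$ are $t$ or $1-t$, and $R\ne\emptyset$ because $k\ge1$. So $t_1\le1$. Since $p_a\in(0,1)$ for $a\in A'$, also $t_1>0$. If $t_1<1$, then at time $t_1$ the coordinates in $R$ are in $(0,1)$, so some $a\in A'$ must have $x_a(t_1)\in\{0,1\}$, as otherwise we could move further. Let $a_0$ be such an $a$. If $t_1=1$, let $a_0\in A'$ be arbitrary. Put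
$$A=A'\setminus\{a_0\},\quad y(t)=x_{a_0}(t),\quad y_1=y(t_1),\quad\mu=w_{a_0},\quad h=|\mu|t_1.$$
Then $|A|=c-1$, and $h=|y(t_1)-y(0)|\le1$. By the choice of $a_0$:
$$\text{if }t_1<1,\ \text{then }y_1\in\{0,1\}.\tag{9}$$

An example: $d=3$, $k=2$, $V=\{x_1+x_2+x_3=\frac12\}$, $p=(\frac12,0,0)$. Here $A'=\{1\}$, $R=\{2,3\}$, $w=(-2,1,1)$, $x(t)=(\frac12-2t,t,t)$, $t_1=\frac14$, $a_0=1$, $A=\emptyset$, $y_1=0$, $\mu=-2$, $h=\frac12$.

**Step 3: the combs along the segment.** We compute the relevant slopes. Only indices $j=(n,E,r)$ with $E\supseteq A$ matter for membership in $K_A$. Call them *relevant*. For relevant $j$ we have $E^c\subseteq R\cup\{a_0\}$ and $|E^c|\ge2$, so $S:=R\setminus E\ne\emptyset$. Also $a_0\notin S$. For $b\in S$ we have $x_b(t)=p_b+ts_b$ with $p_b\in\mathbb Z$. Hence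
$$g_j(t):=f_j(x(t))\equiv N_j\big(\alpha t+\beta y(t)\big)\pmod1,\tag{10}$$
where $\alpha=\alpha_r(S,s|_S)$, and
$$\beta=\xi_{r,a_0}\ \text{ if }a_0\notin E\ (\textit{type }1),\qquad\beta=0\ \text{ if }a_0\in E\ (\textit{type }0).$$
In the example, $E=\{1\}$ is of type $0$ with $g_j(t)=N_j(\xi_{r,2}+\xi_{r,3})t$, and $E=\{2\}$ is of type $1$ with $g_j(t)=N_j\big(\xi_{r,3}t+\xi_{r,1}(\tfrac12-2t)\big)$.

The slope of $g_j$ is
$$\sigma_j=N_j(\alpha+\beta\mu).$$
By (7), $|\alpha|+\beta\le C_j$. As $\alpha$ is a nonzero integer, $|\alpha|\ge1$. If $y_1\in\{0,1\}$, then in (10) we may replace $y(t)$ by $y(t)-y_1$, because $N_j\beta$ is an integer, and $|y(t)-y_1|=|\mu|(t_1-t)\le h$ on $[0,t_1]$. So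
$$\text{if }y_1\in\{0,1\},\ \text{then}\quad\|g_j(t)\|\le N_j(|\alpha|t_1+\beta h)\quad\text{for all }t\in[0,t_1].\tag{11}$$
For fixed $n$ and $E$, the *group* $(n,E)$ of the indices $(n,E,r)$, $r\le D_n$, consists of indices of one type, with fixed $(S,s|_S,a_0)$. It suffices to find $t\in[0,t_1]$ such that $\|g_j(t)\|\le\varepsilon_j$ for all relevant $j$ with at most two exceptions in each group, since then $x(t)\in K_A\cap V\subseteq K\cap V$.

**Step 4: the case $|\mu|\le1$.** Here the argument of Section 5 goes through. Call a type $1$ index *bad* if $|\alpha+\beta\mu|<1/C_j$. Dividing by $\beta=\xi_{r,a_0}\ge1$ gives $|\rho_r+\mu|<1/C_j$. Two bad indices in one group would give $|\rho_r-\rho_{r'}|<2/C_j$, contradicting (7). So each group contains at most one bad index. For all other relevant $j$, including all of type $0$ (where $|\sigma_j|=N_j|\alpha|\ge N_j$),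
$$m_j\le|\sigma_j|\le C_jN_j=\varepsilon_jM_j.$$

Suppose $M_jt_1\le1$, i.e. $C_jN_jt_1\le\varepsilon_j$. Then $t_1<1$, so $y_1\in\{0,1\}$ by (9). Since $h\le t_1$, (11) gives $\|g_j(t)\|\le N_j(|\alpha|+\beta)t_1\le C_jN_jt_1\le\varepsilon_j$ on $[0,t_1]$. Let $j_0$ be the least relevant $j$ with $M_jt_1>1$. All relevant $j<j_0$ are then satisfied on the whole segment. The relevant $j>j_0$ that are not bad satisfy $|\sigma_j|t_1\ge m_jt_1>M_{j_0}t_1>1$. For $j<j'$ among them, $|\sigma_{j'}|\ge m_{j'}>M_j\ge|\sigma_j|/\varepsilon_j$. Also $|\sigma_j|\ge m_j\to\infty$. Lemma 4 on $[0,t_1]$ yields a $t$ for which only $j_0$ and bad indices can fail. These are at most two per group.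

**Step 5: the case $|\mu|>1$, brackets for the slopes.** Now the coordinate $y$ moves faster than the coordinates in $R$. Type $1$ slopes get multiplied by about $|\mu|$, but type $0$ slopes do not. The two types therefore have to be treated separately, and afterwards reconciled. We have $t_1=h/|\mu|\le1/|\mu|<1$, so $y_1\in\{0,1\}$ by (9). Call a type $1$ index *bad* if $|\beta+\alpha/\mu|<1/C_j$. Dividing by $|\alpha|\ge1$ gives $|\rho_r^{-1}+\mu^{-1}|<1/C_j$, so by the third inequality in (7) each group contains at most one bad index. For type $1$ indices that are not bad, $|\sigma_j|=|\mu|N_j|\beta+\alpha/\mu|$, and for type $0$ indices $|\sigma_j|=N_j|\alpha|$. So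
$$\text{type }1,\text{ not bad}:\ |\mu|m_j\le|\sigma_j|\le|\mu|\varepsilon_jM_j;\qquad\text{type }0:\ m_j\le|\sigma_j|\le\varepsilon_jM_j.\tag{12}$$

**Step 6: discarding the coarse combs, type by type.** Each type has its own threshold.

*Type $1$.* If $M_jh\le1$, then by (11) and $t_1\le h$ we get $\|g_j(t)\|\le N_j(|\alpha|+\beta)h\le C_jN_jh\le\varepsilon_j$ on $[0,t_1]$. Type $1$ indices exist on every level, because $|A|=c-1\le d-2$ and so $E=A$ is allowed, and $h>0$. Let $j_1$ be the least relevant type $1$ index with $M_jh>1$, and let $J^1$ be the set of relevant type $1$ indices $j>j_1$ that are not bad. For these, $|\sigma_j|t_1\ge|\mu|m_jt_1=m_jh>M_{j_1}h>1$.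

*Type $0$.* If $M_jt_1\le1$, then by (11) with $\beta=0$ we get $\|g_j(t)\|\le N_j|\alpha|t_1\le C_jN_jt_1\le\varepsilon_j$ on $[0,t_1]$. If type $0$ indices exist, let $j_0$ be the least relevant type $0$ index with $M_jt_1>1$, and let $J^0$ be the set of relevant type $0$ indices $j>j_0$. For these, $|\sigma_j|t_1\ge m_jt_1>M_{j_0}t_1>1$. If none exist, let $J^0=\emptyset$.

So condition 1 of Lemma 4 holds on $[0,t_1]$ for $J^0\cup J^1$. Condition 3 holds since $|\sigma_j|\ge m_j\to\infty$. Condition 2 holds within $J^1$ and within $J^0$, because for $j<j'$ we have $m_{j'}>M_j$, and we can use (12) (in $J^1$ both sides carry the factor $|\mu|$). What may fail is condition 2 for a pair with one index in $J^0$ and one in $J^1$.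

**Step 7: all conflicts between the types involve one single type $0$ index.** Say that $i\in J^0$ and $j\in J^1$ *conflict* if $[m_i,M_i]\cap|\mu|[m_j,M_j]\ne\emptyset$. If they do not conflict, then by (12) either
$$|\sigma_j|\ge|\mu|m_j>M_i\ge|\sigma_i|/\varepsilon_i\qquad\text{or}\qquad|\sigma_i|\ge m_i>|\mu|M_j\ge|\sigma_j|/\varepsilon_j,$$
so condition 2 holds for the pair.

A conflict $(i,j)$ means
$$m_i\le|\mu|M_j\quad\text{and}\quad|\mu|m_j\le M_i.\tag{13}$$
Here $i\ne j$, since the types differ. If $i<j$, then $|\mu|m_j>m_j>M_i$, contradicting (13). So $j<i$ in every conflict. Now suppose $(i,j)$ and $(i',j')$ are conflicts with $i<i'$. From the first conflict, $|\mu|\le M_i/m_j\le M_i$. From the second, $m_{i'}\le|\mu|M_{j'}\le M_iM_{j'}$. Both $i\le i'-1$ and $j'\le i'-1$, so $m_{i'}\le M_{i'-1}^2$, contradicting (8). This is where the square in (8) is used. Hence all conflicts involve the same $i\in J^0$.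

**Step 8: conclusion.** Remove this $i$, if there is a conflict at all, from $J^0$, and apply Lemma 4 on $[0,t_1]$ to the remaining indices of $J^0\cup J^1$. For the resulting $t$, the inequality $\|g_j(t)\|\le\varepsilon_j$ can fail in a type $1$ group only for $j_1$ and for one bad index. In a type $0$ group it can fail only for $j_0$ and for the removed $i$. So there are at most two failures per group, and $x(t)\in K\cap V$.

Together with Step 3 of Section 8 and with Section 7, this proves Theorem 3. The set $K$ depends only on $d$ and $k$, so it serves for all $\ell$ with $\ell(d-k-1)\le d-2$ at once. $\blacksquare$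

For $\ell=2$ the condition $2(d-k-1)\le d-2$ reads $k\ge d/2$, which recovers the known result quoted in Section 1. For $k=d-1$ it reads $d\ge2$: $(\ell,d-1,d)$-sets exist for all $\ell\ge1$ and all $d\ge2$. The case $\ell=3$, $d=2$ is the $(3,1,2)$-set of the original question.
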